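# Chain distances, doubling measures and Ahlfors regular metrics on manifolds

## 1. Lebesgue measure on a snowflaked torus

Let $n\ge 2$, let $\mathbb T=\mathbb R^n/\mathbb Z^n$ with its flat distance $|x-y|$, and put
$$d(x,y)=|x-y|^{1/2}.$$
This is a metric, since $\sqrt{s+t}\le\sqrt s+\sqrt t$. It is a rough one: the $d$-diameter of a set is the square root of its flat diameter, so the $n$-dimensional Hausdorff measure of $d$ is the $(n/2)$-dimensional Hausdorff measure of the flat metric, which is infinite on every nonempty open set. Suppose that we are handed only the balls of $d$ and Lebesgue measure $\mu$ on $\mathbb T$. Can we find the flat metric again?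

The $d$-ball $B(x,r)$ is the flat ball of radius $r^2$. For $x\ne y$ let
$$B_{xy}=B(x,d(x,y))\cup B(y,d(x,y)),$$
the union of two flat balls of radius $|x-y|$. If $|x-y|\le\frac14$, this union lies in the open flat ball of radius $\frac12$ about $x$, onto which the Euclidean ball of radius $\frac12$ projects injectively. Hence $\mu(B_{xy})=w_n|x-y|^n$, where $w_n$ is the volume of the union of two unit balls of $\mathbb R^n$ whose centers are at distance $1$. So $\mu(B_{xy})^{1/n}=w_n^{1/n}|x-y|$ for nearby points: the $n$-th root of the measure of a ball plays the role of a length.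

To make a distance out of this, add along chains. Take points $x=x_0,x_1,\dots,x_m=y$ with $d(x_i,x_{i-1})<\delta$, where $\delta\le\frac12$. Then $|x_i-x_{i-1}|<\frac14$ and
$$\sum_i\mu(B_{x_ix_{i-1}})^{1/n}=w_n^{1/n}\sum_i|x_i-x_{i-1}|\ \ge\ w_n^{1/n}|x-y|,$$
with equality for closely and equally spaced points on a shortest flat segment. So the infimum over chains is exactly $w_n^{1/n}|x-y|$ for every small $\delta$. The flat metric is back, up to a constant factor.

Now replace the power $1/n$ by $1/s$. The sum becomes $w_n^{1/s}\sum|x_i-x_{i-1}|^{n/s}$.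

If $s<n$, then $m$ equal steps give $w_n^{1/s}m(|x-y|/m)^{n/s}\to0$, so the infimum is $0$. If $s>n$, every step has flat length $\ell<\delta^2$, and $\ell^{n/s}\ge\delta^{2(n/s-1)}\ell$. The sum is therefore at least $w_n^{1/s}\delta^{2(n/s-1)}|x-y|$, which tends to $\infty$ as $\delta\to0$.

Suppose now that, on some other space and for some other measure, we are told only that the chain distance with exponent $1/n$ is *not too small*, that is, at least a constant times $\mu(B_{xy})^{1/n}$. The case $s>n$ is a warning: a chain distance can satisfy such a bound simply by being infinite. Does the exponent $1/n$ on an $n$-dimensional manifold exclude this, and do we then get a good metric?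

## 2. Quasisymmetric maps, weak metric doubling measures, and the theorems

**Definition (quasisymmetric map).** A homeomorphism $f\colon(X,d)\to(Y,d')$ between metric spaces is quasisymmetric if there is a homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ such that
$$\frac{d(x_1,x_2)}{d(x_1,x_3)}\le t\quad\text{implies}\quad\frac{d'(f(x_1),f(x_2))}{d'(f(x_1),f(x_3))}\le\eta(t)$$
for all distinct $x_1,x_2,x_3\in X$.

For the torus of Section 1, the identity from $(\mathbb T,d)$ to the flat torus squares all ratios of distances, so it is quasisymmetric with $\eta(t)=t^2$.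

**Definition (doubling measure).** A Borel measure $\mu$ on $X$ is doubling if there is $C_D\ge1$ with $0<\mu(B(x,2r))\le C_D\,\mu(B(x,r))<\infty$ for all $x\in X$, $r>0$.

For Lebesgue measure on $(\mathbb T,d)$: if $4r^2\le\frac12$, then $B(x,2r)$ and $B(x,r)$ are embedded flat balls of radii $4r^2$ and $r^2$, and the ratio of measures is $4^n$. For larger $r$ the measure of $B(x,2r)$ is at most $1$ and that of $B(x,r)$ is at least $v_n8^{-n}$, with $v_n$ the volume of the unit ball.

**Definition (weak metric doubling measure).** For $\delta>0$, a $\delta$-chain from $x$ to $y$ is a finite sequence $x=x_0,\dots,x_m=y$ in $X$ with $d(x_i,x_{i-1})<\delta$ for all $i$. For a doubling measure $\mu$ and $s>0$ put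
$$q^\delta_{\mu,s}(x,y)=\inf\sum_{i=1}^m\mu(B_{x_ix_{i-1}})^{1/s},\qquad q_{\mu,s}(x,y)=\lim_{\delta\to0}q^\delta_{\mu,s}(x,y),$$
the infimum over all $\delta$-chains from $x$ to $y$. The measure $\mu$ is a weak metric doubling measure of dimension $s$ if it is doubling and there is $C\ge1$ with
$$\mu(B_{xy})^{1/s}\le C\,q_{\mu,s}(x,y)\qquad\text{for all }x,y\in X.$$

The limit exists in $[0,\infty]$, because shrinking $\delta$ leaves fewer chains. Only one inequality is required, and the value $\infty$ is allowed. On $(\mathbb T,d)$, Lebesgue measure is a weak metric doubling measure of dimension $n$: for $|x-y|\le\frac14$ equality holds with $C=1$, and for $|x-y|>\frac14$ we have $\mu(B_{xy})\le1$ and $q\ge w_n^{1/n}/4$. By Section 1 it is one of every dimension $s>n$ (with $q_{\mu,s}=\infty$ off the diagonal) and of no dimension $s<n$.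

**Definition (linear local contractibility).** $(X,d)$ is linearly locally contractible (LLC) if there is $\lambda'\ge1$ such that $B(x,R)$ is contractible in $B(x,\lambda'R)$ for every $x\in X$ and $0<R<\operatorname{diam}X/\lambda'$; that is, the inclusion $B(x,R)\to B(x,\lambda'R)$ is homotopic to a constant map.

On $(\mathbb T,d)$ we have $\operatorname{diam}=(\sqrt n/2)^{1/2}$. With $\lambda'=n^{1/4}$, the condition $R<\operatorname{diam}/\lambda'$ gives $R^2<\frac12$, so $B(x,R)$ is an embedded flat ball and contractible in itself.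

**Definition (Ahlfors regularity).** $(X,d')$ is Ahlfors $n$-regular if there is $C\ge1$ with $C^{-1}R^n\le\mathcal H^n(B(x,R))\le CR^n$ for all $x\in X$ and $0<R<\operatorname{diam}X$, where $\mathcal H^n$ is the $n$-dimensional Hausdorff measure of $d'$.

The flat torus is an example. Its $\mathcal H^n$ is a multiple of Lebesgue measure, and a ball of radius $R<\sqrt n/2$ contains an embedded ball of radius $R/\sqrt n$, so its Lebesgue measure lies between $v_n(R/\sqrt n)^n$ and $v_nR^n$.

The following question comes from Atte Lohvansuu, Kai Rajala, Martti Rasimus, "Quasispheres and metric doubling measures", arXiv:1701.06345 (2017). *Let $(X,d)$ be a metric space homeomorphic to $\mathbb S^n$, $n\ge3$. Assume that $X$ is LLC and carries a weak metric doubling measure of dimension $n$. Is there a quasisymmetric $f\colon(X,d)\to(X,d')$, where $d'$ is some metric on the set $X$ and $(X,d')$ is Ahlfors $n$-regular?*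

The answer is yes, with $f=\mathrm{id}$ and $d'=q_{\mu,n}$, just as on the snowflaked torus. We prove more. From here on, $n\ge2$ and $(X,d)$ is a metric space homeomorphic to a closed (compact, without boundary) connected topological $n$-manifold; $\mathbb S^n$ is a special case. For a doubling measure $\mu$ put
$$\rho(x,y)=\mu(B_{xy})^{1/n}\ (x\ne y),\qquad\rho(x,x)=0,\qquad q^\delta=q^\delta_{\mu,n},\qquad q=q_{\mu,n}.$$
Balls are open.

**Theorem 1.** Let $X$ be LLC and let $\mu$ be a weak metric doubling measure of dimension $n$ on $X$, with constants $\lambda',C_D,C$ as above. Then there is $C'$, depending only on $n,C_D,C,\lambda'$, such that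
$$C^{-1}\rho(x,y)\le q(x,y)\le C'\rho(x,y)\qquad(x,y\in X).$$
Moreover $q$ is a metric on $X$, $\mathrm{id}\colon(X,d)\to(X,q)$ is quasisymmetric, $(X,q)$ is Ahlfors $n$-regular, and $\mathcal H^n_q$ is comparable to $\mu$ on Borel sets. In particular, the answer to the question is yes.

**Theorem 2 (converse and classification).** If $(X,d')$ is Ahlfors $n$-regular and $\mathrm{id}\colon(X,d)\to(X,d')$ is quasisymmetric, then $\mathcal H^n_{d'}$ is a weak metric doubling measure of dimension $n$ on $(X,d)$ (LLC not needed). Hence an LLC space $(X,d)$ is quasisymmetric to an Ahlfors $n$-regular space if and only if it carries a weak metric doubling measure of dimension $n$. In the LLC case $\mu\mapsto q_{\mu,n}$ and $d'\mapsto\mathcal H^n_{d'}$ are mutually inverse up to comparability of measures and bi-Lipschitz equivalence of metrics.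

**Theorem 3 (the dimension is sharp).** (i) If $X$ is LLC, it carries no weak metric doubling measure of dimension $s<n$. (ii) For every $s>n$ there is an LLC metric space homeomorphic to $\mathbb S^n$ which carries a weak metric doubling measure of dimension $s$ but is not quasisymmetric to any Ahlfors $n$-regular space.

The heart of the matter is the upper bound $q\le C'\rho$ in Theorem 1. It says that cheap chains exist.

## 3. Counting columns on a flat torus, and an anisotropic torus where the count fails

The sensible first attempt is to average the cost over many parallel chains. On the flat torus this works, for *every* doubling measure. Let $d=|\cdot|$ on $\mathbb T$, let $\mu$ be doubling, let $c\in(0,\frac14)$, and let $R=|a-b|\le\frac18$. We look for a chain from $B(a,cR)$ to $B(b,cR)$ of cost at most a constant times $\rho(a,b)$, with steps as short as we like.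

Choose lifts of $a,b$ to $\mathbb R^n$ at distance $R$. In orthonormal coordinates with origin at the lift of $a$ and first axis toward the lift of $b$, consider the box $[0,R]\times[0,c'R]^{n-1}$ with $c'=c/(2\sqrt n)$. Cut it into $k^n$ equal boxes, $k>1/c$, with sides $R/k$ and $c'R/k$. They form $k^{n-1}$ columns of $k$ boxes along the first axis. The centers $z$ of the boxes in a column form a chain with steps $R/k$. Its first center has distance at most $\frac R{2k}+\frac{cR}2<cR$ from $a$, and likewise at the other end. Each link costs at most $\mu(B(z,2R/k))^{1/n}$.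

The balls $B(z,2R/k)$ lie in $B(a,3R)$, which is embedded, and a point lies in at most $5(4/c'+1)^{n-1}$ of them. Hence, with constants depending on $n,c,C_D$,
$$\sum_z\mu(B(z,2R/k))\le C_5\,\mu(B(a,3R))\le C_6\,\rho(a,b)^n .$$
By Hölder's inequality,
$$\sum_z\mu(B(z,2R/k))^{1/n}\le(k^n)^{1-1/n}\,C_6^{1/n}\rho(a,b)=k^{n-1}C_6^{1/n}\rho(a,b).$$
There are $k^{n-1}$ columns, so one of them costs at most $C_6^{1/n}\rho(a,b)$.

The argument used that the space has about $k^{n-1}$ columns for $k^n$ boxes. A general $X$ comes with no columns at all, and even when columns are there the numbers may be wrong. Take $\alpha>1$ and, on $\mathbb T$,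
$$d(x,y)=\|x_1-y_1\|^{1/\alpha}+\sum_{i=2}^n\|x_i-y_i\|,\qquad\|t\|=\operatorname{dist}(t,\mathbb Z),$$
with Lebesgue measure $\mu$. Let $\mathrm{Box}(x,r)=\{\|y_1-x_1\|<r^\alpha,\ \|y_i-x_i\|<r\ (i\ge2)\}$. Then $B(x,r)\subset\mathrm{Box}(x,r)\subset B(x,nr)$, and for $r\le\frac12$ the box is a product of open arcs of length at most $1$. So it is contractible and has measure $2^nr^Q$ with $Q=\alpha+n-1$. Therefore the space is LLC with $\lambda'=\max(n,2\operatorname{diam})$. The measure $\mu$ is doubling: for $r\le\frac14$ compare $2^n(2r)^Q$ with $2^n(r/n)^Q$, and for $r>\frac14$ compare $1$ with $2^n(4n)^{-Q}$. Also $\mu(B(x,r))\ge c\,r^Q$ for $0<r\le\operatorname{diam}$.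

At scale $r=1/k$ there are about $k^{\alpha+n-1}$ boxes but only about $k^{n-1}$ columns in the $x_1$-direction. The Hölder argument now bounds the cheapest column by a multiple of $k^{(\alpha+n-1)(1-1/n)-(n-1)}=k^{(\alpha-1)(n-1)/n}$, which is unbounded. This is not an artifact:

* If $x_1\ne y_1$, then $q(x,y)=\infty$. Indeed, for a $\delta$-chain with steps $d_i=d(x_i,x_{i-1})$ the cost is at least $c^{1/n}\sum d_i^{Q/n}=c^{1/n}\sum d_i^\alpha d_i^{-(n-1)(\alpha-1)/n}$ (omit zero steps). Since $d_i<\delta$ and $d_i^\alpha$ is at least the change $\|\cdot\|$ of the first coordinate, the cost is at least $c^{1/n}\delta^{-(n-1)(\alpha-1)/n}\|x_1-y_1\|$.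
* If $x_1=y_1$, then $q(x,y)=0$. Indeed, $m$ equal steps in the other coordinates, each of size $d(x,y)/m$, cost at most $m\bigl(2^n(2d(x,y)/m)^Q\bigr)^{1/n}$ for large $m$, and this tends to $0$ because $Q>n$.

So for a doubling measure on an LLC space the upper bound $q\le C'\rho$ can fail completely. This $\mu$ is not a weak metric doubling measure of dimension $n$, because of the second item. A proof of the *upper* bound must therefore use the *lower* bound $\rho\le Cq$, and column counting makes no use of it.

What gets past this point is to argue by contradiction. If there is no cheap chain from a small ball at $a$ to a small ball at $b$, then the chain distance from the first ball is a function that climbs to a large height $M\rho(a,b)$ before it reaches the second ball. The measure available at this scale is about $\rho(a,b)^n$. Slicing it into level sets, we find a level set whose "$(n-1)$-dimensional content" is at most a constant times $\rho(a,b)^{n-1}/M$, and this level set separates $a$ from $b$, at least locally. A set with very small $(n-1)$-content can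 be pushed into something of dimension $n-2$, and an $(n-2)$-dimensional set cannot separate $a$ from $b$ in an $n$-manifold. The pushing takes place in a Euclidean space $\mathbb R^N$ into which $X$ is mapped by chain distances. The lower bound $\rho\le Cq$ is what makes it possible to come back: points with nearby images must be nearby in $X$. In the anisotropic torus this is what breaks, since two points with equal first coordinate have $q^\delta$-distance $0$ for all $\delta$, and no function that is Lipschitz for $q^\delta$ can tell them apart.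

## 4. Growth of balls and continuity of the chain distances

Let $\mu$ be doubling on $X$. For $x\ne y$ we have $B(x,d(x,y))\subset B_{xy}\subset B(x,2d(x,y))$, so
$$\mu(B(x,d(x,y)))\le\rho(x,y)^n\le C_D\,\mu(B(x,d(x,y))).\tag{1}$$

**Lemma 4 (growth).** There are $\sigma>0$ and $C_1\ge1$, depending only on $C_D$, such that for $0<r\le R\le\operatorname{diam}X$
$$\mu(B(x,r))\le C_1(r/R)^\sigma\mu(B(x,R)).\tag{2}$$
Moreover, for all $0<r\le R$,
$$\mu(B(x,R))\le C_D(R/r)^{\log_2C_D}\mu(B(x,r)).\tag{3}$$

*Proof.* Let $0<r\le\frac14\operatorname{diam}X$. Some point is at distance at least $\frac12\operatorname{diam}X$ from $x$ (one of two points realizing the diameter), so by connectedness some $y$ has $d(x,y)=2r$. Then $B(y,r)\subset B(x,3r)\setminus B(x,r)$, and $B(x,r)\subset B(y,4r)$ gives $\mu(B(y,r))\ge C_D^{-2}\mu(B(x,r))$. Hence $\mu(B(x,r))\le\theta\,\mu(B(x,3r))$ with $\theta=(1+C_D^{-2})^{-1}<1$. Put $\sigma=\log_3(1/\theta)$ and $C_1=4^\sigma$.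

Let $0<r\le R\le\operatorname{diam}X$. If $r>\frac34\operatorname{diam}X$, then $4r/R\ge1$ and (2) is trivial. Otherwise $r\le\min(R,\frac34\operatorname{diam}X)$; let $k\ge0$ be the largest integer with $3^kr\le\min(R,\frac34\operatorname{diam}X)$. Then $3^{k+1}r>\min(R,\frac34\operatorname{diam}X)\ge\frac34R$, that is, $3^k>R/(4r)$. For $j<k$ we have $3^jr\le\frac14\operatorname{diam}X$, so iteration gives $\mu(B(x,r))\le\theta^k\mu(B(x,3^kr))\le\theta^k\mu(B(x,R))$, and $\theta^k=(3^k)^{-\sigma}\le(4r/R)^\sigma$.

For (3), let $j$ be the least integer $\ge0$ with $2^jr\ge R$; then $j\le1+\log_2(R/r)$ and $\mu(B(x,R))\le C_D^j\mu(B(x,r))$. $\square$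

Since $X$ is bounded, $\mu(X)<\infty$, and (2) gives
$$\omega(r):=\sup_x\mu(B(x,r))\to0\qquad(r\to0).$$
In particular points have measure $0$.

*Properties of $q^\delta$.* It is symmetric and satisfies the triangle inequality, because chains can be reversed and concatenated. It is finite, because $X$ is connected, and it is non-increasing in $\delta$. If $d(z,w)<\delta$, the one-step chain gives
$$q^\delta(z,w)\le\rho(z,w)\le\omega(2d(z,w))^{1/n}.$$
Since $|q^\delta(z,w)-q^\delta(z',w')|\le q^\delta(z,z')+q^\delta(w,w')$, the function $q^\delta$ is continuous on $X\times X$.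

The hypothesis $\rho\le Cq$ concerns the limit $\delta\to0$. We will work with one fixed small $\delta$, so we transfer the lower bound to $q^\delta$ for pairs that are not too close.

**Lemma 5.** Let $\mu$ be a weak metric doubling measure of dimension $n$ with constant $C$, and let $C_*=2C\,C_D^{2/n}$. For each $r_0>0$ and all sufficiently small $\delta>0$ we have $q^\delta(z,w)\ge\rho(z,w)/C_*$ whenever $d(z,w)\ge r_0$.

*Proof.* If the property holds for some $\delta$, it holds for all smaller ones. So if the lemma fails, then by compactness there are $\delta_k\to0$, $z_k\to z$, $w_k\to w$ with $d(z_k,w_k)\ge r_0$ and $q^{\delta_k}(z_k,w_k)<\rho(z_k,w_k)/C_*$. Here $d(z,w)\ge r_0>0$. For large $k$, $B_{z_kw_k}\subset B(z_k,2d(z_k,w_k))\subset B(z,4d(z,w))$, so by doubling and (1) $\rho(z_k,w_k)\le C_D^{2/n}\rho(z,w)$, and therefore $q^{\delta_k}(z_k,w_k)<\rho(z,w)/(2C)$. Fix $\delta>0$. For large $k$ we have $\delta_k\le\delta$, hence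
$$q^\delta(z,w)\le q^\delta(z,z_k)+q^{\delta_k}(z_k,w_k)+q^\delta(w_k,w)\le q^\delta(z,z_k)+q^\delta(w_k,w)+\frac{\rho(z,w)}{2C}.$$
Let $k\to\infty$ and then $\delta\to0$: $q(z,w)\le\rho(z,w)/(2C)$. Since $\rho(z,w)>0$, this contradicts $\rho\le Cq$. $\square$

## 5. From chains between small balls to $q\le C'\rho$

The proof by contradiction will not produce a cheap chain from $a$ to $b$, only one between small balls around them. We state this, and check first that it suffices.

**Lemma 6 (Main Lemma).** Under the assumptions of Theorem 1, for every $c\in(0,\frac14)$ there is $M=M(c,n,C_D,C,\lambda')\ge1$ such that for all $a\ne b$ in $X$, with $R=d(a,b)$, and all $\delta>0$,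
$$\inf\{q^\delta(a',b'):a'\in B(a,cR),\ b'\in B(b,cR)\}\le M\rho(a,b).$$

**Proof that Lemma 6 implies $q\le C'\rho$.** The point is that the two gaps that remain are much cheaper than $\rho(x,y)$, so that we can iterate. Choose $c\in(0,\frac14)$, depending only on $C_D$ and $n$, with
$$\beta:=(C_DC_1c^\sigma)^{1/n}\le\tfrac14,$$
and take $M$ from Lemma 6 for this $c$. Fix $\delta>0$. For $x\ne y$ and $R=d(x,y)$ there are $x'\in B(x,cR)$, $y'\in B(y,cR)$ with $q^\delta(x',y')\le2M\rho(x,y)$, so
$$q^\delta(x,y)\le2M\rho(x,y)+q^\delta(x,x')+q^\delta(y',y).$$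
By (1) and (2), $\rho(x,x')^n\le C_D\mu(B(x,cR))\le C_DC_1c^\sigma\mu(B(x,R))\le\beta^n\rho(x,y)^n$, and likewise $\rho(y',y)\le\beta\rho(x,y)$. Apply the same inequality to the pairs $(x,x')$ and $(y',y)$, and go on; degenerate pairs contribute $0$. After $k$ rounds there are $2^k$ pairs $(x_j,y_j)$ with $d(x_j,y_j)\le c^kd(x,y)$, $\rho(x_j,y_j)\le\beta^k\rho(x,y)$ and
$$q^\delta(x,y)\le2M\rho(x,y)\sum_{l<k}(2\beta)^l+\sum_jq^\delta(x_j,y_j).$$
Take $k$ with $c^kd(x,y)<\delta$. Then $q^\delta(x_j,y_j)\le\rho(x_j,y_j)$, and since $2\beta\le\frac12$,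
$$q^\delta(x,y)\le4M\rho(x,y)+(2\beta)^k\rho(x,y)\le(4M+1)\rho(x,y).$$
The bound does not depend on $\delta$. Let $\delta\to0$: $q\le C'\rho$ with $C'=4M+1$, which depends only on $n,C_D,C,\lambda'$. $\square$

## 6. A level set of small content cannot separate $a$ from $b$

This section proves Lemma 6. Let $\mu$ and $X$ be as in Theorem 1 and $c\in(0,\frac14)$.

**Step 1: constants.** *We fix a small scale $\tau R$ at which everything will be approximated, so small that all later errors, amplified by LLC, stay below $cR$.* Let $L_0=3\lambda'$ and $L=L_0+2$. For a parameter $\tau>0$ define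
$$\tau_0=3\tau,\quad\tau_k=\lambda'(\tau_{k-1}+3\tau)+3\tau,\quad\tau_*=\tau_{n-2}+3\tau,\quad\kappa_0=\lambda'\tau_*,\quad\kappa_k=\lambda'(\kappa_{k-1}+\tau)+\tau.$$
Everything is linear in $\tau$, so $\kappa:=\kappa_{n-1}=A(n,\lambda')\tau$. Since $\lambda'\ge1$, the sequences increase, and $\kappa$ dominates $\tau$, $\tau_*$, all $\tau_k$ and $\tau_{k-1}+3\tau$ with $k\le n-2$, and all $\kappa_k$ and $\kappa_{k-1}+\tau$ with $k\le n-1$. Fix $\tau=\tau(c,n,\lambda')$ with
$$\kappa<\min(c,1/\lambda').$$
If $R=d(a,b)\le\operatorname{diam}X$, then $\kappa R<\operatorname{diam}X/\lambda'$, so LLC applies to all balls of radius at most $\kappa R$.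

By doubling there are $c_0\in(0,1)$ and $N_0$, depending only on $C_D,L,\tau$, such that, for all $a\neq b$:

* $\mu(B(p,\tau R))\ge c_0\,\mu(B(a,2R))$ for all $p\in B(a,(L+1)R)$, because $B(a,2R)\subset B(p,(L+3)R)$;
* a $\tau R$-separated subset of $B(a,(L+1)R)$ has at most $N_0$ points, because the balls of radius $\tau R/2$ about its points are disjoint, lie in $B(a,(L+2)R)$ and each carry a definite fraction of its measure.

Put $\eta_1=c_0^{1/n}/C_*$ with $C_*$ from Lemma 5, and
$$h=\eta_1/10,\qquad m=n-1,\qquad\rho_0=\rho(a,b).$$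
Note that $\mu(B(a,R))\le\rho_0^n\le\mu(B(a,2R))$. Finally let $C_2=C_2(C_D,L)$ be such that $C_D\,\mu(B(a,(L+1)R))\le C_2\,\mu(B(a,R))$, let $C_3=2C_D^{1/n}C_2$, and let
$$M:=1+\max_{m\le N\le N_0}\tbinom Nm2^mC_D^{m/n}C_3h^{-m}\tag{4}$$
(the maximum over the empty set is $0$). This depends only on $c,n,C_D,C,\lambda'$.

**Step 2: the climbing function.** *We set up the contradiction.* Suppose the inequality of Lemma 6 fails for $a,b,\delta_0$ with this $M$. Since $q^\delta$ is non-increasing in $\delta$, it fails for all $\delta\le\delta_0$. Fix $\delta\le\delta_0$ such that Lemma 5 holds with $r_0=\tau R$, and let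
$$u(z)=\inf_{a'\in B(a,cR)}q^\delta(a',z).$$
Then $u$ is finite, $|u(z)-u(w)|\le q^\delta(z,w)$, so $u$ is continuous; $u=0$ on $B(a,cR)$ and $u\ge M\rho_0$ on $B(b,cR)$. Let $Z=\{z:d(a,z)\le LR\}$, a compact set.

**Step 3: a slice of small content.** *We find a level $t$ such that a neighborhood of $\{u=t\}$ in $Z$ is covered by small balls $B_i$ with $\sum\mu(B_i)^{(n-1)/n}$ small.* Let $0<r<\min(\delta,R)$, let $\{z_i\}$ be a (finite) maximal $r$-separated set in $Z$, and let $B_i=B(z_i,r)$, $m_i=\mu(B_i)^{1/n}$. By maximality the $B_i$ cover $Z$. The balls $B(z_i,r/2)$ are disjoint and lie in $B(a,(L+1)R)$, so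
$$\sum_im_i^n\le C_D\sum_i\mu(B(z_i,r/2))\le C_D\,\mu(B(a,(L+1)R))\le C_2\rho_0^n.$$
For $z\in B_i$ we have $d(z,z_i)<r<\delta$, and (1) gives
$$q^\delta(z,z_i)\le\rho(z,z_i)\le C_D^{1/n}m_i.\tag{5}$$
Hence the interval $T_i=[\inf_{B_i}u,\sup_{B_i}u]$ has length at most $2C_D^{1/n}m_i$, and
$$\int_0^{M\rho_0}\sum_{i:\,t\in T_i}m_i^{n-1}\,dt\le\sum_im_i^{n-1}\cdot2C_D^{1/n}m_i\le C_3\rho_0^n.$$
So there is $t\in(0,M\rho_0)$ such that, with $I=\{i:t\in T_i\}$,
$$\sum_{i\in I}m_i^{n-1}\le C_3\rho_0^{n-1}/M.\tag{6}$$
A point of $Z$ with $u=t$ lies in some $B_i$, and then $i\in I$; so the open set $\bigcup_{i\in I}B_i$ contains $\{u=t\}\cap Z$. The compact sets $\{z\in Z:|u(z)-t|\le\varepsilon\}\setminus\bigcup_{i\in I}B_i$ decrease to $\emptyset$ as $\varepsilon\to0$, so one of them is empty. Hence there are $0<t_1<t<t_2<M\rho_0$ with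
$$Q:=\{z\in Z:t_1\le u(z)\le t_2\}\subset\bigcup_{i\in I}B_i.$$
$Q$ is compact and disjoint from $B(a,cR)\cup B(b,cR)$.

**Step 4: coordinates by chain distances.** *We map $X$ to $\mathbb R^N$ so that the map is Lipschitz for $q^\delta$ and points with nearby images are nearby in $X$.* Let $p_1,\dots,p_N$ be a maximal $\tau R$-separated set in $Z$; then $N\le N_0$. Let
$$\Phi=(\Phi_1,\dots,\Phi_N)\colon X\to\mathbb R^N,\qquad\Phi_j(z)=\rho_0^{-1}\inf_{p\in B(p_j,\tau R)}q^\delta(p,z).$$
Then $|\Phi(z)-\Phi(w)|_\infty\le\rho_0^{-1}q^\delta(z,w)$, and $\Phi$ is continuous.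

**Claim.** If $z\in Z$, $w\in X$ and $|\Phi(z)-\Phi(w)|_\infty<\eta_1$, then $d(z,w)<3\tau R$.

Choose $j$ with $d(z,p_j)<\tau R$. Then $\Phi_j(z)=0$, so $\Phi_j(w)<\eta_1$, and there is $p'\in B(p_j,\tau R)\subset B(a,(L+1)R)$ with $q^\delta(p',w)<\eta_1\rho_0$. If $d(p',w)\ge\tau R$, then Lemma 5 and Step 1 give
$$q^\delta(p',w)\ge\frac{\rho(p',w)}{C_*}\ge\frac{\mu(B(p',\tau R))^{1/n}}{C_*}\ge\frac{c_0^{1/n}\rho_0}{C_*}=\eta_1\rho_0,$$
a contradiction. So $d(p',w)<\tau R$, and $d(z,w)\le d(z,p_j)+d(p_j,p')+d(p',w)<3\tau R$. This is the place where the hypothesis $\rho\le Cq$ enters.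

**Step 5: projecting to the $(n-2)$-skeleton of a grid.** *We build the projection that lowers the dimension, defined off a set $D$ of codimension $n-1$.* Let $G^k$ be the $k$-skeleton of the cubical decomposition of $\mathbb R^N$ with vertex set $h\mathbb Z^N$ ($G^k=\mathbb R^N$ if $k\ge N$). Let $D$ be the set of $y\in\mathbb R^N$ with at least $m=n-1$ coordinates in $h(\mathbb Z+\frac12)$. We construct a continuous
$$\pi\colon\mathbb R^N\setminus D\to G^{n-2}$$
mapping the part of each closed $N$-cube outside $D$ into that cube.

Two pictures for $N=2$. If $n=3$, then $D$ consists of the centers of the squares, and $\pi$ projects each square minus its center radially to its edges. If $n=2$, then $D$ consists of the lines through the centers, and $\pi$ will send each point off these lines to the nearest vertex.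

If $N\le n-2$, then $D=\emptyset$ and $\pi=\mathrm{id}$. Otherwise, for $k=N,N-1,\dots,m$, project $G^k\setminus D$ into $G^{k-1}\setminus D$ radially from the center of each closed $k$-cube, and compose. We check that each projection is defined, continuous, and avoids $D$.

* The center of a $k$-cube has $k\ge m$ coordinates in $h(\mathbb Z+\frac12)$, so it lies in $D$. Hence the projection is defined and continuous on each closed $k$-cube minus $D$. It is the identity on the boundary of the cube, so the projections of different cubes fit together, and by local finiteness the result is continuous.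
* In a $k$-cube the projection multiplies the deviations of the $k$ free coordinates from the center by a common factor $\ge1$, and the image stays in the closed cube. A free coordinate of a point of the cube lies in $h(\mathbb Z+\frac12)$ exactly when its deviation is $0$, and this is preserved both ways. The other coordinates lie in $h\mathbb Z$ and do not change. So the number of coordinates in $h(\mathbb Z+\frac12)$ does not change, and the image is outside $D$.

A point of $G^k$ in a closed $N$-cube lies in a closed $k$-face of that cube and is moved within this face. So the composition preserves closed $N$-cubes.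

**Step 6: a translation that avoids $D$.** *We show that $\Phi(Q)+\xi$ misses $D$ for some $\xi\in[0,h)^N$; this is what small content is good for.* If $N<m$, then $D=\emptyset$. Let $N\ge m$. By (5), $\Phi(B_i)$ lies in the closed sup-norm ball of radius $s_i=C_D^{1/n}m_i/\rho_0$ about $\Phi(z_i)$. If this ball, translated by $\xi$, meets $D$, then for some $m$ indices $k$ the number $\Phi_k(z_i)+\xi_k$ is within $s_i$ of $h(\mathbb Z+\frac12)$. For a single index, the set of such $\xi_k\in[0,h)$ has measure at most $2s_i$. So the set of such $\xi$ has measure at most $\binom Nm(2s_i)^mh^{N-m}$. Sum over $i\in I$ and use (6) with $m=n-1$: the total is at most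
$$\tbinom Nm2^mC_D^{m/n}h^{N-m}\rho_0^{-m}\sum_{i\in I}m_i^m\le\tbinom Nm2^mC_D^{m/n}h^{N-m}C_3/M<h^N$$
by (4). Hence some $\xi\in[0,h)^N$ is bad for no $i\in I$, and since $Q\subset\bigcup_{i\in I}B_i$, $(\Phi(Q)+\xi)\cap D=\emptyset$. We may therefore define the continuous map
$$f=\pi\circ(\Phi+\xi)\colon Q\to G^{n-2},\qquad|f(z)-\Phi(z)-\xi|_\infty\le h.\tag{7}$$

For $n=2$ this already tells the story. Then $f$ has values in a discrete set, each fiber is closed and open in $Q$, and by the Claim each fiber has $d$-diameter at most $3\tau R$, since two points of it have $\Phi$-images at distance at most $2h<\eta_1$. So $Q$ falls apart into finitely many small pieces, far from $a$ and $b$, and such pieces should not separate $a$ from $b$. For larger $n$ the fibers are still small, but $f(Q)$ is a connected-looking object of dimension $\le n-2$, and the topology has to be done with chains.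

**Step 7: the way back to $X$.** *We map a neighborhood complex of $f(Q)$ back to $X$, so that $g\circ f$ is close to the inclusion of $Q$.* Let $P$ be the union of all closed cubes of $G^{n-2}$ whose relative interior meets $f(Q)$. As $f(Q)$ is bounded, $P$ is a finite complex, $\dim P\le n-2$, and $f(Q)\subset P$ because every point of $G^{n-2}$ lies in the relative interior of a cube. Every cube of $P$ is a face of a closed cube whose relative interior meets $f(Q)$. For each vertex $v$ of $P$ choose such a cube $e_v\ni v$ and $z_v\in Q$ with $f(z_v)\in e_v$. By (7), $|\Phi(z_v)+\xi-v|_\infty\le2h$. This has two consequences: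

* (α) $d(z_v,z_{v'})<3\tau R$ if $v,v'$ are vertices of the same cube of $P$;
* (β) $d(z,z_v)<3\tau R$ if $z\in Q$, $f(z)\in e$, and $v$ is a vertex of the cube $e$ of $P$.

In case (α), $|\Phi(z_v)-\Phi(z_{v'})|_\infty\le2h+h+2h=5h<\eta_1$. In case (β), $|\Phi(z)-\Phi(z_v)|_\infty\le h+h+2h=4h<\eta_1$. In both cases the Claim applies, as $Q\subset Z$.

Now define $g\colon P\to X$ by $g(v)=z_v$ on vertices and extend over cubes of increasing dimension such that
$$g(e)\subset B(z_v,\tau_kR)\quad\text{for each }k\text{-cube }e\text{ of }P\text{ and each vertex }v\text{ of }e.$$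
For $k=0$ this is clear. If $g$ is defined on $\partial e$, pick a vertex $v$ of $e$. Each $(k-1)$-face $e'$ of $e$ has a vertex $v'$, and $g(e')\subset B(z_{v'},\tau_{k-1}R)\subset B(z_v,(\tau_{k-1}+3\tau)R)$ by (α). This ball is contractible in the concentric ball of radius $\lambda'(\tau_{k-1}+3\tau)R$. Since $e$ is a cone over $\partial e$, the contraction extends $g$ to $e$ with values in the larger ball. By (α) again, $g(e)\subset B(z_{v'},\tau_kR)$ for every vertex $v'$ of $e$. Combining with (β): if $z\in Q$ and $f(z)$ lies in a cube $e$ of $P$, then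
$$g(e)\subset B(z,\tau_*R);\qquad\text{in particular }d(z,g(f(z)))<\tau_*R.\tag{8}$$

**Step 8: splitting the fundamental class along $Q$.** *We cut $[X]$ into a part near $a$ and a part near $b$; the cut runs through $Q$, up to pieces far away.* From now on homology is singular with $\mathbb Z_2$ coefficients, and $\operatorname{supp}\chi$ is the union of the images of the simplices of a chain $\chi$, a compact set. Recall that $H_n(X)$ contains a class $[X]$ whose image in $H_n(X,X\setminus x)\cong\mathbb Z_2$ is nonzero for every $x$.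

First, *there is a path $\gamma$ from $a$ to $b$ in $B(a,L_0R)$.* If $2R<\operatorname{diam}X/\lambda'$, then $B(a,2R)\ni a,b$ is contractible in $B(a,2\lambda'R)$, and the contraction joins both points to one point. Otherwise $2\lambda'R\ge\operatorname{diam}X$, so $B(a,3\lambda'R)=X$, which is path connected. (Since $\gamma\subset Z$ and $u$ climbs from $0$ to at least $M\rho_0$ along $\gamma$, the set $Q$ is not empty.)

Put $E=\{z:d(a,z)>(L-1)R\}$ and
$$O_1=\{d(a,z)<LR,\ u(z)<t_2\},\qquad O_2=X\setminus\{d(a,z)\le(L-1)R,\ u(z)\le t_1\}=E\cup\{u>t_1\}.$$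
These sets are open, and $O_1\cup O_2=X$, because a point outside $O_2$ has $d(a,z)\le(L-1)R$ and $u\le t_1<t_2$. Also $a\notin O_2$, since $u(a)=0$, and $b\notin O_1$, since $u(b)\ge M\rho_0>t_2$. Moreover
$$O_1\cap O_2=Q^\circ\cup(E\cap O_1),\qquad Q^\circ:=\{d(a,z)<LR,\ t_1<u(z)<t_2\}\subset Q,$$
and all these sets are open.

By barycentric subdivision, $[X]$ is represented by a cycle $\chi_1+\chi_2$ with $\chi_i$ a chain in $O_i$. Then $s:=\partial\chi_1=\partial\chi_2$ is a cycle, and each of its simplices lies in $O_1\cap O_2$. Subdividing $\chi_1$ and $\chi_2$ further, simultaneously, preserves the class of $\chi_1+\chi_2$ and replaces $s$ by its subdivision. So by the Lebesgue number lemma we may assume that every simplex of $s$ has $d$-diameter $<\tau R$ and lies in $Q^\circ$ or in $E\cap O_1$. Write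
$$s=s_1+s_2,$$
where $s_1$ consists of the simplices of $s$ in $Q^\circ$ and $s_2$ of the others, which lie in $E$. Since $\partial s=0$, $\partial s_1=\partial s_2$. So every simplex occurring (after cancellation) in $\partial s_1$ lies in $E\cap Q$.

**Step 9: a homotopy from the inclusion to $g\circ f$ on $s_1$.** *We move $s_1$ to a chain in $g(P)$ and control how far it travels.* Let $T$ be the finite $\Delta$-complex with one simplex for each singular simplex that occurs in $s_1$ or is an iterated face of such a simplex, glued according to the face relations. Let $\varphi\colon T\to Q$ be the map that equals on each simplex of $T$ the corresponding singular simplex, and let $\hat s_1$ be the simplicial chain with $\varphi_\#\hat s_1=s_1$. Distinct simplices of $T$ correspond to distinct singular simplices, so the simplices occurring in $\partial\hat s_1$ correspond exactly to those occurring in $\partial s_1$. Let $T'\subset T$ be the subcomplex generated by the simplices of $\partial\hat s_1$; then $\varphi(T')\subset E\cap Q$.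

We construct $H\colon T\times[0,1]\to X$ with $H_0=\varphi$, $H_1=g\circ f\circ\varphi$ and
$$H(\sigma\times[0,1])\subset B(\varphi(v),\kappa_kR)\quad\text{for each }k\text{-simplex }\sigma\text{ and each vertex }v\text{ of }\sigma,$$
by induction on $k$, on the domains $\Delta^k\times[0,1]$ of the characteristic maps.

* $k=0$: by (8) both end points $\varphi(v)$ and $g(f(\varphi(v)))$ lie in $B(\varphi(v),\tau_*R)$, which is contractible in $B(\varphi(v),\lambda'\tau_*R)$. So they can be joined by a path in the latter ball, and $\kappa_0=\lambda'\tau_*$.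
* $1\le k\le n-1$: fix a vertex $v$ of $\sigma$. The map is given on the $k$-sphere $\partial(\Delta^k\times[0,1])$. On the bottom its values lie in $B(\varphi(v),\tau R)$. On the top they lie in $B(\varphi(v),(\tau_*+\tau)R)$ by (8). On the sides they lie in $B(\varphi(v),(\kappa_{k-1}+\tau)R)$, by induction applied at a vertex of the face. As $\tau_*\le\kappa_0\le\kappa_{k-1}$, all values lie in $B(\varphi(v),(\kappa_{k-1}+\tau)R)$, and by LLC the map extends over the cell with values in $B(\varphi(v),\lambda'(\kappa_{k-1}+\tau)R)$. Passing to another vertex costs at most $\tau R$, so the bound with $\kappa_k$ holds at every vertex.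

**Step 10: filling in dimension $n-2$.** *We use $\dim P\le n-2$ to write $s$ as the boundary of a chain near $Q$ plus a chain far from $a$.* Let $P'\subset P$ be the union of the closed cubes whose relative interior meets $f(Q\cap E)$. It is a subcomplex and $f\varphi(T')\subset P'$. Let $w=f_\#s_1$, a singular $(n-1)$-chain in $P$ with $\partial w=f_\#\partial s_1$ in $P'$. Since $\dim P\le n-2$, $H_{n-1}(P,P')=0$, so
$$w=\partial\ell+p',\qquad\ell\text{ an }n\text{-chain in }P,\quad p'\text{ a chain in }P'.$$
Let $\mathcal P$ be the prism operator from chains of $T$ to chains of $T\times[0,1]$, with $\partial\mathcal P+\mathcal P\partial=(i_1)_\#+(i_0)_\#$, and let $\Lambda=H_\#\mathcal P$. Then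
$$\partial\Lambda(\hat s_1)+\Lambda(\partial\hat s_1)=(gf\varphi)_\#\hat s_1+\varphi_\#\hat s_1=g_\#w+s_1=\partial g_\#\ell+g_\#p'+s_1.$$
Hence
$$s=s_1+s_2=\partial y+\zeta,\qquad y=\Lambda(\hat s_1)+g_\#\ell,\qquad\zeta=\Lambda(\partial\hat s_1)+g_\#p'+s_2.$$

*The points $a,b$ are not in $\operatorname{supp}y$.* We have $\operatorname{supp}y\subset H(T\times[0,1])\cup g(P)$. A point of $H(T\times[0,1])$ is at distance $<\kappa R$ from some $\varphi(v)\in Q$. A point of $g(P)$ lies in $g(e)$ for a cube $e$ with some $f(z)\in e$, $z\in Q$, so by (8) it is at distance $<\tau_*R\le\kappa R$ from $z$. Since $\kappa<c$ and $Q$ misses $B(a,cR)\cup B(b,cR)$, neither $a$ nor $b$ is such a point.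

*$\operatorname{supp}\zeta$ does not meet $\gamma$.* We have $\operatorname{supp}s_2\subset E$. The chain $\Lambda(\partial\hat s_1)$ is supported in $H(T'\times[0,1])$, whose points are at distance $<\kappa R$ from points $\varphi(v)\in E$ with $v$ a vertex of $T'$. The points of $g(P')$ are, by (8), at distance $<\tau_*R\le\kappa R$ from points of $Q\cap E$. As $\kappa<1$, $\operatorname{supp}\zeta\subset\{d(a,\cdot)>(L-2)R\}$, and $L-2=L_0$, whereas $\gamma\subset B(a,L_0R)$.

**Step 11: the local degree.** *We compare the local classes of one chain at $a$ and at $b$.* Let $\chi=\chi_1+y$. Then $\partial\chi=s+\partial y=\zeta$. For $x\in X\setminus\operatorname{supp}\zeta$ the chain $\chi$ defines a class $\theta_x\in H_n(X,X\setminus x)\cong\mathbb Z_2$.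

Whether $\theta_x$ vanishes is locally constant in $x$. Indeed, let $B$ be a neighborhood of $x$ that is the closed unit ball of a coordinate chart whose image contains the ball of radius $2$, chosen so small that $B\cap\operatorname{supp}\zeta=\emptyset$. Then $\chi$ defines a class in $H_n(X,X\setminus B)$, and $H_n(X,X\setminus B)\to H_n(X,X\setminus x')$ is an isomorphism for all $x'$ in the interior of $B$. So $\theta_{x'}$ is zero for all such $x'$ or for none. As $\gamma$ is connected and misses $\operatorname{supp}\zeta$, we get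
$$\theta_a\ne0\iff\theta_b\ne0.$$

But modulo $2$ we have $\chi=(\chi_1+\chi_2)+(\chi_2+y)$. The chains $\chi_2$ (in $O_2\not\ni a$) and $y$ are chains in $X\setminus a$. So $\theta_a$ is the image of $[X]$, and $\theta_a\ne0$. On the other hand, $\chi_1$ (in $O_1\not\ni b$) and $y$ are chains in $X\setminus b$, so $\theta_b=0$. This contradiction proves Lemma 6, and with Section 5 the bound $q\le C'\rho$. $\square$

## 7. The metric $q$ is Ahlfors $n$-regular

We finish the proof of Theorem 1. We have $C^{-1}\rho\le q\le C'\rho$, the lower bound being the hypothesis. Note that $C'\ge1$.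

**Step 1: $q$ is a metric and the identity is quasisymmetric.** By the two bounds $q$ is finite, and positive off the diagonal; it is symmetric and satisfies the triangle inequality, being a limit of such functions. So it is a metric. By (1), $q(x,y)^n$ is comparable to $\mu(B(x,d(x,y)))$. For fixed $x$ this tends to $0$ if and only if $d(x,y)\to0$, so $q$ and $d$ induce the same topology. Let $d(x,y)\le t\,d(x,z)$ with $x,y,z$ distinct. If $t\le1$, (2) gives
$$\mu(B(x,d(x,y)))\le C_1t^\sigma\mu(B(x,d(x,z))),$$
and if $t>1$, (3) gives $\mu(B(x,d(x,y)))\le\mu(B(x,t\,d(x,z)))\le C_Dt^{\log_2C_D}\mu(B(x,d(x,z)))$. In both cases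
$$\frac{q(x,y)}{q(x,z)}\le C''\left(\frac{\mu(B(x,d(x,y)))}{\mu(B(x,d(x,z)))}\right)^{1/n}\le\eta(t):=C'''\max\bigl(t^{\sigma/n},t^{(1+\log_2C_D)/n}\bigr),$$
and $\eta$ is a homeomorphism of $[0,\infty)$.

Let $B_q(x,r)$ denote the balls of $q$.

**Step 2: upper mass bound, for all $r>0$.** *The aim is $\mu(B_q(x,r))\le C_DC^nr^n$.* If $w\in B_q(x,r)$, $w\neq x$, then $\mu(B(x,d(x,w)))\le\rho(x,w)^n\le C^nr^n$. Let $S=\sup\{d(x,w):w\in B_q(x,r)\}$; it is positive because $X$ has no isolated points. The ball $B(x,S)$ equals one of the balls $B(x,d(x,w))$ with $w\in B_q(x,r)$, or is an increasing union of such balls, so $\mu(B(x,S))\le C^nr^n$. As $B_q(x,r)\subset B(x,2S)$, doubling gives the claim.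

**Step 3: lower mass bound, for $0<r<\operatorname{diam}_qX$.** Let $K_0=2CC'C_D^{1/n}\ge2$. Some point has $q$-distance at least $\frac12\operatorname{diam}_qX>r/K_0$ from $x$, so by connectedness some $y$ has $q(x,y)=r/K_0$. If $d(x,w)<d(x,y)$, then by (1) $\rho(x,w)\le C_D^{1/n}\rho(x,y)$, and
$$q(x,w)\le C'C_D^{1/n}\rho(x,y)\le C'C_D^{1/n}C\,q(x,y)=r/2<r.$$
So $B(x,d(x,y))\subset B_q(x,r)$ and
$$\mu(B_q(x,r))\ge\mu(B(x,d(x,y)))\ge C_D^{-1}\rho(x,y)^n\ge C_D^{-1}\bigl(r/(K_0C')\bigr)^n.$$
Thus for some $K$: $\mu(B_q(x,r))\le Kr^n$ for all $r>0$, and $\mu(B_q(x,r))\ge K^{-1}r^n$ for $0<r<\operatorname{diam}_qX$.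

**Step 4: comparison of $\mu$ with $\mathcal H^n_q$.** *The mass bounds transfer to Hausdorff measure, normalized by $\sum(\operatorname{diam})^n$.* Let sets $E_i$ cover a Borel set $F$. Each $E_i$ of positive diameter lies in a $q$-ball of radius $2\operatorname{diam}E_i$, and the others have measure $0$. So $\mu(F)\le2^nK\sum(\operatorname{diam}E_i)^n$, whence $\mu(F)\le2^nK\,\mathcal H^n_q(F)$.

Conversely, let $F$ be compact and $0<\varepsilon<\operatorname{diam}_qX$. Take a maximal $\varepsilon$-separated set $\{w_i\}$ in $F$. The balls $B_q(w_i,\varepsilon)$ cover $F$ and have diameter at most $2\varepsilon$. The balls $B_q(w_i,\varepsilon/2)$ are disjoint, have measure at least $K^{-1}(\varepsilon/2)^n$, and lie in the $\varepsilon$-neighborhood $F_\varepsilon$ of $F$. Hence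
$$\mathcal H^n_{q,2\varepsilon}(F)\le\#\{w_i\}(2\varepsilon)^n\le4^nK\mu(F_\varepsilon),$$
and $\varepsilon\to0$ gives $\mathcal H^n_q(F)\le4^nK\mu(F)$, because $F$ is closed and $\mu$ is finite. In particular $\mathcal H^n_q(X)<\infty$, and by inner regularity of the finite Borel measure $\mathcal H^n_q$ the inequality holds for all Borel sets. So $\mathcal H^n_q$ is comparable to $\mu$, and by Steps 2 and 3 $(X,q)$ is Ahlfors $n$-regular. This proves Theorem 1 and answers the question: yes, with $d'=q_{\mu,n}$ and $f=\mathrm{id}$. $\blacksquare$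

## 8. Hausdorff measures of quasisymmetric Ahlfors regular metrics

We prove Theorem 2. Let $(X,d')$ be Ahlfors $n$-regular, let $\mathrm{id}\colon(X,d)\to(X,d')$ be quasisymmetric, put $\mu=\mathcal H^n_{d'}$, and write $B'$ for balls of $d'$.

**Step 1: comparing balls.** *We show that $\mu(B(x,d(x,y)))$ is comparable to $d'(x,y)^n$.* By compactness finitely many balls of radius smaller than the $d'$-diameter cover $X$, so $\mu(X)<\infty$, and therefore $\mu(B'(x,R))\le C_0R^n$ for *all* $R>0$, with some $C_0$. Replacing $\eta$ by $\eta+\mathrm{id}$ we may assume $\eta(t)\ge t$. Let $x\ne y$ and $r=d(x,y)$. If $d(x,w)<2r$, then $d'(x,w)\le\eta(2)d'(x,y)$. If $d(x,w)\ge r$, then $d'(x,y)\le\eta(1)d'(x,w)$. (For $w=y$ these hold since $\eta(2),\eta(1)\ge1$.) Hence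
$$B'\bigl(x,d'(x,y)/(2\eta(1))\bigr)\subset B(x,r)\subset B(x,2r)\subset B'(x,2\eta(2)d'(x,y)).$$
The radius on the left is at most half of the $d'$-diameter, so Ahlfors regularity applies there, and
$$c_1'\,d'(x,y)^n\le\mu(B(x,r))\le\mu(B(x,2r))\le C_0'\,d'(x,y)^n.\tag{9}$$

**Step 2: $\mu$ is a weak metric doubling measure of dimension $n$.** Given $x$ and $r>0$: if some point lies at distance $\ge r$ from $x$, then by connectedness some $y$ has $d(x,y)=r$, and (9) gives the doubling inequality for $B(x,r)$. Otherwise $B(x,r)=X$ and it is trivial. Since $B(x,d(x,y))\subset B_{xy}\subset B(x,2d(x,y))$, (9) says that $\mu(B_{xy})^{1/n}$ is comparable to $d'(x,y)$. Hence for every chain from $x$ to $y$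
$$\sum_i\mu(B_{x_ix_{i-1}})^{1/n}\ge c\sum_id'(x_i,x_{i-1})\ge c\,d'(x,y)\ge c'\mu(B_{xy})^{1/n}.$$
LLC was not used.

**Step 3: equivalence and classification.** If $f\colon(X,d)\to(Y,d_Y)$ is quasisymmetric onto an Ahlfors $n$-regular space, pull $d_Y$ back to $d'(x,y)=d_Y(f(x),f(y))$; then $(X,d')$ is isometric to $Y$ and $\mathrm{id}\colon(X,d)\to(X,d')$ is quasisymmetric, so Step 2 applies. The other direction of the equivalence is Theorem 1. Let $X$ be LLC. For $\mu=\mathcal H^n_{d'}$, Theorem 1 shows that $q_{\mu,n}$ is comparable to $\mu(B_{xy})^{1/n}$, hence by Step 2 to $d'$. Conversely, for a weak metric doubling measure $\mu$ of dimension $n$, $\mathcal H^n_{q_{\mu,n}}$ is comparable to $\mu$ by Theorem 1. $\blacksquare$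

## 9. Dimensions other than $n$

We prove Theorem 3.

**Part (i): no dimension $s<n$.** *A measure of smaller dimension would have $q_{\mu,n}=\infty$, which Theorem 1 forbids.* Let $X$ be LLC and let $\mu$ be a weak metric doubling measure of dimension $s<n$. For a link of a $\delta$-chain $\mu(B_{x_ix_{i-1}})\le\omega(2\delta)$, and $\frac1n-\frac1s<0$, so
$$q^\delta_{\mu,n}(x,y)\ge\omega(2\delta)^{1/n-1/s}\,q^\delta_{\mu,s}(x,y).$$
For $x\ne y$ the limit $q_{\mu,s}(x,y)$ is positive, and $\omega(2\delta)\to0$, so $q_{\mu,n}(x,y)=\infty$. Then $\mu$ is in particular a weak metric doubling measure of dimension $n$, and Theorem 1 gives $q_{\mu,n}(x,y)<\infty$, a contradiction.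

**Part (ii): an anisotropic sphere.** We put the anisotropic metric of Section 3 on a sphere. Let $s>n$ and choose $\alpha>1$ with $Q:=n+\alpha-1<s$. Let $X=\partial[0,1]^{n+1}$ with
$$d(x,y)=|x_1-y_1|^{1/\alpha}+\sum_{i=2}^{n+1}|x_i-y_i|.$$
This is a metric, because $t\mapsto t^{1/\alpha}$ is subadditive, and it induces the Euclidean topology, so $X$ is homeomorphic to $\mathbb S^n$. Put $\mathrm{Box}(x,r)=\{y\in X:|y_1-x_1|<r^\alpha,\ |y_i-x_i|<r\ (i\ge2)\}$. Then
$$B(x,r)\subset\mathrm{Box}(x,r)\subset B(x,(n+1)r).\tag{10}$$

**Step 1: LLC.** Let $r\le\frac12$. The side intervals of $\mathrm{Box}(x,r)$ are open of length at most $1$, so each contains at most one of $0,1$. Let $J$ be the set of coordinates $i$ whose interval contains an end point $\epsilon_i\in\{0,1\}$; $J\ne\emptyset$ since $x\in\partial[0,1]^{n+1}$. Intersect the intervals with $[0,1]$. Then $\mathrm{Box}(x,r)$ consists of the points $y$ of their product with $y_i=\epsilon_i$ for some $i\in J$. It is star-shaped with respect to the point $p$ with coordinates $\epsilon_i$ ($i\in J$) and $x_i$ ($i\notin J$):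 if $y_i=\epsilon_i$ with $i\in J$, the segment from $y$ to $p$ stays in the product and keeps the $i$-th coordinate $\epsilon_i$. So $\mathrm{Box}(x,r)$ is contractible, and by (10) $X$ is LLC with $\lambda'=\max(n+1,2\operatorname{diam}X)$, since $R<\operatorname{diam}X/\lambda'$ implies $R<\frac12$.

**Step 2: the measure.** *On a lateral face $\{x_i\in\{0,1\}\}$, $i\ge2$, a ball of radius $r$ has Lebesgue measure about $r^{\alpha+n-1}$, but on the caps $\{x_1\in\{0,1\}\}$ about $r^n$; a weight on the caps makes the transition doubling.* Let $D(x)=\min_{i\ge2}\min(x_i,1-x_i)$. Let $\mu$ be Lebesgue measure ($\mathcal H^n$ for the Euclidean metric) on the lateral faces, and $D^{\alpha-1}$ times Lebesgue measure on the caps. We claim that for $r\le\frac14$, with constants depending on $n,\alpha$,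
$$\mu(\mathrm{Box}(x,r))\approx\max(r,D(x))^{\alpha-1}r^n.\tag{11}$$

* *Upper bound.* Each of the $2n$ lateral faces meets the box in a set of measure at most $2r^\alpha(2r)^{n-1}=2^nr^{\alpha-1}r^n$. On the box $D\le D(x)+r$, so the two caps contribute at most $2(2r)^n(D(x)+r)^{\alpha-1}$.
* *Lower bound, $x$ on a lateral face $\{x_i=\epsilon\}$.* Here $D(x)=0$. For $\ell\le\frac14$ the interval $(x_j-\ell,x_j+\ell)\cap[0,1]$ has length at least $\ell$. So the box contains in this face a product set of measure at least $r^\alpha r^{n-1}$.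
* *Lower bound, $x$ on a cap.* By symmetry assume $x_i\le\frac12$ for $i\ge2$. The box contains the set $\{y:y_1=x_1,\ y_i\in[x_i+\frac r2,x_i+r),\ i\ge2\}$, of Lebesgue measure $(r/2)^n$. On it $D(y)\ge\min_{i\ge2}\min(x_i+\frac r2,1-x_i-r)$. Since $x_i+\frac r2\ge D(x)+\frac r2\ge\frac12\max(r,D(x))$, and $1-x_i-r\ge\frac14\ge\frac12\max(r,D(x))$, we get $D(y)\ge\frac12\max(r,D(x))$. So the set has $\mu$-measure at least $(\frac12\max(r,D(x)))^{\alpha-1}(r/2)^n$.

**Step 3: doubling and a lower mass bound.** By (10), $\mathrm{Box}(x,\frac r{n+1})\subset B(x,r)$ and $B(x,2r)\subset\mathrm{Box}(x,2r)$. For $r\le\frac18$, (11) gives $\mu(B(x,2r))\le C\mu(B(x,r))$, since $\max(2r,D)\le2(n+1)\max(\frac r{n+1},D)$. For $r>\frac18$, $\mu(B(x,2r))\le\mu(X)<\infty$ while $\mu(B(x,r))\ge\mu(\mathrm{Box}(x,\frac1{8(n+1)}))\ge c>0$. So $\mu$ is doubling. In the same way (11) gives $\mu(B(x,r))\ge c\,r^Q$ for $0<r\le\operatorname{diam}X$.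

**Step 4: $\mu$ is a weak metric doubling measure of dimension $s$.** For every $\delta$-chain from $x$ to $y$, since $Q/s<1$ (omit zero steps),
$$\sum_i\mu(B_{x_ix_{i-1}})^{1/s}\ge c^{1/s}\sum_id(x_i,x_{i-1})^{Q/s}\ge c^{1/s}\delta^{Q/s-1}d(x,y),$$
which tends to $\infty$ as $\delta\to0$ if $x\ne y$. So $q_{\mu,s}(x,y)=\infty$ for $x\ne y$, and the condition holds.

**Step 5: $X$ is not quasisymmetric to an Ahlfors $n$-regular space.** *This is column counting once more, now in a direction where there are too many columns.* Suppose it were. Pull the metric back to $d'$ on $X$ and let $\nu=\mathcal H^n_{d'}$; by Section 8, $\nu(X)<\infty$ and $d'(x,y)^n\le C\nu(B(x,d(x,y)))$. Consider the face $F=\{x_2=0\}$ with coordinates $x_1,x_3,\dots,x_{n+1}$ (recall $n\ge2$). For $r=1/k$, $k\in\mathbb N$, divide $F$ into closed boxes with $x_1$-side $1/\lceil k^\alpha\rceil\in[\frac12r^\alpha,r^\alpha]$ and all other sides $r$. There are $\lceil k^\alpha\rceil k^{n-1}\le2k^{\alpha+n-1}$ boxes, grouped into $\lceil k^\alpha\rceil k^{n-2}\ge k^{\alpha+n-2}$ columns in the $x_3$-direction.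

Let $\Delta>0$ be the $d'$-distance between the disjoint compact sets $F\cap\{x_3=0\}$ and $F\cap\{x_3=1\}$. Consecutive boxes of a column intersect, and a column joins these two sets, so in each column the $d'$-diameters of the boxes add up to at least $\Delta$.

Let $x_\beta$ be the center of the box $\beta$. For $p\in\beta$ we have $d(x_\beta,p)\le r+(n-1)r=nr$, so $(\operatorname{diam}'\beta)^n\le2^nC\,\nu(B(x_\beta,nr))$. These balls have bounded overlap. Indeed, if $z\in B(x_\beta,nr)$, then $|z_1-(x_\beta)_1|<n^\alpha r^\alpha$ and $|z_i-(x_\beta)_i|<nr$ for $i\ge3$. The centers form a grid with spacing at least $\frac12r^\alpha$ in $x_1$ and $r$ in the other coordinates, so for given $z$ at most $(4n^\alpha+1)(2n+1)^{n-1}$ boxes $\beta$ are possible. Hence $\sum_\beta(\operatorname{diam}'\beta)^n\le C\nu(X)$ with $C$ independent of $k$. By Hölder's inequality,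
$$\Delta\,k^{\alpha+n-2}\le\sum_\beta\operatorname{diam}'\beta\le C\,k^{(\alpha+n-1)(1-1/n)},$$
with $C$ independent of $k$. Letting $k\to\infty$ forces $\alpha+n-2\le(\alpha+n-1)(1-\frac1n)$, that is, $\alpha+n-1\le n$. This contradicts $\alpha>1$ and proves Theorem 3. $\blacksquare$
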